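# $2d$-regular graphs whose $d$-dimensional algebraic connectivity does not tend to zero

## Frameworks with $2d$ bars at each joint, and the guess that they go floppy

Take $n$ joints in $\mathbb R^d$ and connect them by bars so that every joint carries exactly $2d$ bars. How stiff can such a framework be when $n$ is large? A natural first guess is: *less and less stiff, and in the limit not stiff at all.* The reason is a count. The joints have $dn$ coordinates, the bars give $dn$ constraints, and a rigid framework needs $dn-\binom{d+1}2$ independent constraints. So there is a bounded number of bars to spare, however large $n$ is. On the line ($d=1$) the connected frameworks of this kind are long cycles, and their stiffness does go to zero.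

To test the guess we need definitions. Throughout, $D=\binom{d+1}{2}$.

**Definition 1 (stiffness matrix).** Let $G=(V,E)$ be a finite simple graph and $p:V\to\mathbb R^d$ a map. For distinct $u,v\in V$ put $d_{uv}=\frac{p(u)-p(v)}{\|p(u)-p(v)\|}$ if $p(u)\ne p(v)$, and $d_{uv}=0$ otherwise. Let $\mathbf v_{u,v}=(1_u-1_v)\otimes d_{uv}\in\mathbb R^{d|V|}$, where $\{1_u\}$ is the standard basis of $\mathbb R^{|V|}$ and $\otimes$ is the Kronecker product. The normalized rigidity matrix $R(G,p)$ has the columns $\mathbf v_{u,v}$, $\{u,v\}\in E$, and the stiffness matrix is $L(G,p)=R(G,p)R(G,p)^t$.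

It is best to think of $L(G,p)$ as a quadratic form. A vector $x\in\mathbb R^{d|V|}$ is a choice of a velocity $x_u\in\mathbb R^d$ for each vertex, and
$$x^tL(G,p)x=\sum_{uv\in E}\big((x_u-x_v)\cdot d_{uv}\big)^2. \tag{1}$$
So $L(G,p)$ is positive semidefinite. Its kernel contains the translations $x_u=t$ and the infinitesimal rotations $x_u=Ap(u)$ with $A$ skew-symmetric, since $(A w)\cdot w=0$ for every vector $w$. When the points $p(u)$ affinely span $\mathbb R^d$ these motions form a space of dimension $d+\binom d2=D$; for $|V|>d$ the kernel has dimension at least $D$ for every $p$. The first eigenvalue that can be positive is therefore number $D+1$. Write $\lambda_i$ for the $i$-th smallest eigenvalue.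

**Definition 2 ($d$-dimensional algebraic connectivity).**
$$a_d(G)=\sup\{\lambda_{D+1}(L(G,p)) : p:V\to\mathbb R^d\}.$$

For $d=1$ this is the usual (Fiedler) algebraic connectivity, as we will check in a moment.

A small example: $d=2$, so $D=3$, and $G=K_3$, placed as an equilateral triangle. The nonzero eigenvalues of $L=RR^t$ are those of the $3\times3$ matrix $R^tR$. Its diagonal entries are $\|\mathbf v_{u,v}\|^2=2$. Two columns that share the vertex $u$ have, after choosing signs so that both start at $u$, inner product $d_{uv}\cdot d_{uw}=\cos 60^\circ=\frac12$; with $d_{vu}=-d_{uv}$ one has $\mathbf v_{u,v}=\mathbf v_{v,u}$, so the sign choice changes nothing. Hence $R^tR=\frac32I+\frac12J$ with $J$ the all-ones matrix, with eigenvalues $\frac32,\frac32,3$. The $6\times 6$ matrix $L$ has eigenvalues $0,0,0,\frac32,\frac32,3$, so $\lambda_4=\frac32$ and $a_2(K_3)\ge\frac32$. If the three points are instead distinct and collinear, all $d_{uv}$ are $\pm$ one vector, $L$ has rank $2$, and $\lambda_4=0$. The placement matters.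

The guess now reads as follows. It is stated in Alan Lew, Eran Nevo, Yuval Peled, Orit E. Raz, "On the $d$-dimensional algebraic connectivity of graphs", arXiv:2205.05530 (2022); Jordán and Tanigawa conjectured a special case (their Conjecture 2).

**Conjecture.** For $d\ge1$,
$$\lim_{n\to\infty}\max\{a_d(G): G\text{ is $2d$-regular on $n$ vertices}\}=0,$$
where $n$ ranges over the values for which a $2d$-regular graph on $n$ vertices exists (all $n\ge 2d+1$).

We will use three textbook facts about symmetric matrices without further comment. Eigenvalues are continuous functions of the matrix. If $L\preceq L'$ then $\lambda_i(L)\le\lambda_i(L')$ for all $i$. And the Courant–Fischer theorem: $\lambda_{k+1}(L)$ is the maximum, over subspaces $S$ of codimension $k$, of $\min_{0\ne x\in S}x^tLx/|x|^2$. In particular, *to show $\lambda_{D+1}(L)\ge c$ it is enough to find one subspace of codimension $D$ on which $x^tLx\ge c|x|^2$.*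

## Tests: cycles, lower degrees, powers of cycles

*Dimension one.* Let $d=1$, so $D=1$. Each $d_{uv}$ is $\pm1$ or $0$, so by (1) every edge enters $L(G,p)$ with weight $1$ or $0$, and all weights are $1$ when $p$ is injective. Thus the supremum is reached at injective $p$ and $a_1(G)=\lambda_2$ of the graph Laplacian $L_G$. A $2$-regular graph is a disjoint union of cycles. If it is disconnected, $\lambda_2=0$. If it is $C_n$, then $\lambda_2=2-2\cos(2\pi/n)\to0$. The guess is right for $d=1$.

*Degrees below $2d$.* Let $G$ be $k$-regular on $n$ vertices with $k<2d$ and $n>d(d+1)=2D$. For every $p$,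
$$\operatorname{rank}L(G,p)\le|E|=\tfrac{kn}2\le dn-\tfrac n2<dn-D .$$
So $\dim\ker L(G,p)>D$, hence $\lambda_{D+1}(L(G,p))=0$ for every $p$ and $a_d(G)=0$. Degree $2d$ is the first one with any chance at all.

*Powers of cycles.* The simplest $2d$-regular graphs for general $d$ have vertex set $\mathbb Z/n$ with $i$ joined to $i\pm1,\dots,i\pm d$, where $n\ge2d+1$. Since $|d_{uv}|\le1$, formula (1) gives $x^tL(G,p)x\le\sum_{uv\in E}|x_u-x_v|^2$, that is, $L(G,p)\preceq L_G\otimes I_d$. Each eigenvalue of $L_G$ occurs $d$ times in $L_G\otimes I_d$, so for every graph with at least $m$ vertices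
$$a_d(G)\le\lambda_{m}(L_G),\qquad m=\Big\lceil\frac{D+1}d\Big\rceil. \tag{2}$$
For the power of the cycle, the eigenvalues of $L_G$ are $\sum_{s=1}^d(2-2\cos\frac{2\pi sj}n)$, $0\le j<n$. Taking $j=0,\dots,m-1$ and using $2-2\cos\theta\le\theta^2$ we get $\lambda_m(L_G)\le\sum_{s=1}^d\big(\frac{2\pi s(m-1)}n\big)^2\to0$. Again the guess survives.

Inequality (2) says what a counterexample must look like: $\lambda_m(L_G)$ must stay away from zero, so one should think of expanders. But it is only an upper bound. A lower bound of the form $L(G,p)\succeq c\,L_G\otimes I_d$ is not available in general, because each bar sees only one direction.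

## Two theorems at degree $2d$ and beyond

The guess is wrong in every dimension except one.

**Theorem A.** The conjecture is true for $d=1$ and false for every $d\ge2$. More strongly, for every $d\ge2$ there are $c_d>0$ and $n_d$ such that for *every* $n\ge n_d$ there is a $2d$-regular simple graph $G$ on $n$ vertices with $a_d(G)\ge c_d$. Hence $\liminf_n\max\{a_d(G):G\ 2d\text{-regular on }n\text{ vertices}\}>0$ for every $d\ge2$.

**Theorem B.** Let $d\ge2$ and $k\ge1$. If $k<2d$, then $a_d(G)=0$ for every $k$-regular graph $G$ on $n>d(d+1)$ vertices. If $k\ge2d$, then, with $c_d$ from Theorem A (independent of $k$), for all sufficiently large $n$ with $kn$ even there is a $k$-regular graph $G$ on $n$ vertices with $a_d(G)\ge c_d$.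

The case $d=1$ of Theorem A and the case $k<2d$ of Theorem B were proved in the tests above. From now on $d\ge2$.

## Direction networks and the rotation obstruction

The sensible plan is to separate two difficulties: choosing good directions for the bars, and finding points that produce these directions. So we first forget the points.

**Definition 3 (direction network, gap).** A direction network $(H,q)$ in $\mathbb R^d$ is a finite loopless multigraph $H$ with a unit vector $q_e\in\mathbb R^d$ for each edge $e$. For $x:V(H)\to\mathbb R^d$ put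
$$\mathcal E_H(x)=\sum_{e=bb'}\big((x_b-x_{b'})\cdot q_e\big)^2 .$$
The network has gap $\ge c$ if $\mathcal E_H(x)\ge c\min_{t\in\mathbb R^d}\sum_b|x_b-t|^2$ for all $x$.

The minimum over $t$ is reached at the mean of the $x_b$; when $\sum_bx_b=0$ it equals $\sum_b|x_b|^2$.

The smallest example: two vertices $1,2$ in the plane, joined by two parallel edges with directions $(1,0)$ and $(0,1)$. Then $\mathcal E_H(x)=|x_1-x_2|^2$, while $\min_t\sum|x_b-t|^2=\frac12|x_1-x_2|^2$. The gap is $2$. No two distinct points $p_1,p_2$ have a difference parallel to both directions.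

This last feature is not an accident, and it is exactly where the plan "find a network with a gap, then realize it by points" stops. Suppose a network has positive gap and $p:V(H)\to\mathbb R^d$ satisfies $p_b-p_{b'}\in\mathbb Rq_e$ for every edge $e=bb'$. For a skew-symmetric $A$ put $x_b=Ap_b$. Then $(x_b-x_{b'})\cdot q_e=0$ for all $e$, so $\mathcal E_H(x)=0$, so $x$ is constant. Thus $A(p_b-p_{b'})=0$ for all $b,b'$ and all skew $A$. For $d\ge2$ and $w\ne0$ there is a skew $A$ with $Aw\ne0$. Hence $p$ is constant: *a network with positive gap is realized only by putting all its vertices at one point.* The infinitesimal rotations, which every framework has, are incompatible with a gap.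

The way past this is to accept it. We do put all vertices of the network at the origin, and we place one new vertex on each edge of the network, in the prescribed direction. The new vertices must be held in place too, and their scales must be chosen with care. For this we need the network's edges in a convenient order.

**Proposition 1.** For each $d\ge2$ there are $c>0$, $\nu\in\mathbb N$ and a sequence $(g_j)_{j\ge1}$ of unit vectors in $\mathbb R^d$ of period $24d$, any $d$ consecutive terms being linearly independent, such that for every $h\ge3$ there is a $2d$-regular direction network $(H,q)$ in $\mathbb R^d$ on $N=\nu h$ vertices with gap $\ge c$, whose edges can be enumerated $e_1,\dots,e_{dN}$ with $q_{e_j}=g_j$.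

We first show how Proposition 1 implies the theorems; this explains why each clause is there. Then we build the networks. Let
$$\sigma=\min_j\lambda_{\min}\Big(\sum_{i=j}^{j+d-1}g_ig_i^t\Big).$$
By periodicity the minimum is over finitely many values, each positive because the $d$ vectors form a basis. So $\sigma>0$ depends only on $d$.

## One vertex on each edge, at scales $s, s^2, s^3,\dots$

Let $(H,q)$ be as in Proposition 1, with $B=V(H)$, $|B|=N$ and $T=dN$ edges.

**Step 1 (the graph).** We build a $2d$-regular graph that contains a subdivision of $H$. Let $V(G)=B\cup\{a_1,\dots,a_T\}$. Join $a_j$ to the two (distinct) endpoints of $e_j$. Join $a_i$ and $a_j$ if and only if $i-j\equiv\pm1,\dots,\pm(d-1)\pmod T$. Since $T>2(d-1)$, these $2d-2$ residues are distinct and nonzero. The graph is simple. A vertex of $B$ has degree $2d$, since $H$ is $2d$-regular and each edge of $H$ has its own $a_j$; parallel edges of $H$ do no harm. The degree of $a_j$ is $2+(2d-2)=2d$. So $G$ is $2d$-regular on $n_0=(d+1)N$ vertices.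

**Step 2 (positions and the limit form).** We choose positions so that the directions of all bars are known in a limit. For $0<s<1$ put
$$p_s(b)=0\ (b\in B),\qquad p_s(a_j)=s^jg_j .$$
No two vertices of $B$ are adjacent, so the coincidences at $0$ do not matter. The edge $a_jb$ has direction $\pm g_j$. For $i<j$, the edge $a_ia_j$ has the direction of $s^ig_i-s^jg_j=s^i(g_i-s^{j-i}g_j)$, which is nonzero and whose direction tends to $g_i$ as $s\to0$: the vertex with the smaller index is much farther out and decides. Hence $L(G,p_s)\to L_0$, the matrix of the form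
$$\mathcal E_0(x)=\sum_j\sum_{b\in e_j}\big((x_b-x_{a_j})\cdot g_j\big)^2+\sum_{i<j,\ a_ia_j\in E(G)}\big((x_{a_i}-x_{a_j})\cdot g_i\big)^2. \tag{3}$$
Since $a_d(G)\ge\lambda_{D+1}(L(G,p_s))$ for every $s$, continuity of eigenvalues gives $a_d(G)\ge\lambda_{D+1}(L_0)$.

**Step 3 (the test subspace).** We need a subspace of codimension $D$ that removes the trivial motions. Let $S$ be the space of all $x$ with
$$\sum_{b\in B}x_b=0\quad\text{and}\quad x_{a_j}\in\operatorname{span}(g_1,\dots,g_j)\ \text{ for }1\le j\le d-1 .$$
The first condition has codimension $d$. Since $g_1,\dots,g_d$ are independent, the condition on $x_{a_j}$ has codimension $d-j$. In total the codimension is $d+\sum_{j=1}^{d-1}(d-j)=d+\binom d2=D$. Fix $x\in S$ and write $E=\mathcal E_0(x)$. We will bound $|x|^2$ by a constant times $E$.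

**Step 4 (the vertices of $B$).** Here the gap is used. For $e_j=bb'$,
$$\big((x_b-x_{b'})\cdot g_j\big)^2\le2\big((x_b-x_{a_j})\cdot g_j\big)^2+2\big((x_{b'}-x_{a_j})\cdot g_j\big)^2 .$$
Summing over $j$, $\mathcal E_H(x|_B)\le2E$. Since $\sum_bx_b=0$, the gap gives $\sum_b|x_b|^2\le 2E/c$.

**Step 5 (one component of each $x_{a_j}$).** The bars from $a_j$ to $B$ control the component along $g_j$. Let $y_j=x_{a_j}\cdot g_j$. For each endpoint $b$ of $e_j$, $y_j^2\le2|x_b|^2+2((x_b-x_{a_j})\cdot g_j)^2$. Average over the two endpoints of $e_j$: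
$$y_j^2\le\sum_{b\in e_j}|x_b|^2+\sum_{b\in e_j}\big((x_b-x_{a_j})\cdot g_j\big)^2 .$$
Sum over $j$; each $b$ lies on $2d$ edges. So $\sum_jy_j^2\le2d\sum_b|x_b|^2+E$.

**Step 6 (the other components).** The bars from $a_j$ to the $d-1$ preceding vertices control the components along $g_{j-d+1},\dots,g_{j-1}$, because they compare $x_{a_j}\cdot g_i$ with the number $y_i$, which is already controlled. Let $j\ge d$ and $j-d+1\le i\le j-1$. Then $a_ia_j\in E(G)$, $i<j$, and
$$x_{a_j}\cdot g_i=y_i+\theta_{ij},\qquad \theta_{ij}=(x_{a_j}-x_{a_i})\cdot g_i,$$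
where $\theta_{ij}^2$ is a term of the second sum in (3). Put $\theta_{jj}=0$. By the definition of $\sigma$,
$$\sigma|x_{a_j}|^2\le\sum_{i=j-d+1}^j(x_{a_j}\cdot g_i)^2\le2\sum_{i=j-d+1}^jy_i^2+2\sum_{i=j-d+1}^j\theta_{ij}^2. \tag{4}$$
For $j<d$ we claim the same with $i$ ranging over $1,\dots,j$. The terms $\theta_{ij}^2$ with $i<j$ are again in (3), since $j-i\le d-2$. For the left inequality, let $A$ be the square matrix with columns $g_1,\dots,g_d$, and $A_j$ the matrix of its first $j$ columns. From $AA^t\succeq\sigma I$ we get $A^tA\succeq\sigma I$, as the two have the same eigenvalues. So the principal submatrix $A_j^tA_j$ is also $\succeq\sigma I$. The nonzero eigenvalues of $A_jA_j^t=\sum_{i\le j}g_ig_i^t$ are those of $A_j^tA_j$, and the range of $A_jA_j^t$ is $\operatorname{span}(g_1,\dots,g_j)$. Hence $\sum_{i\le j}(v\cdot g_i)^2\ge\sigma|v|^2$ for $v$ in this span, and $x_{a_j}$ lies in it because $x\in S$.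

Now sum (4) and its analog over all $j$. Each $i$ occurs for at most $d$ values of $j$, and the $\theta_{ij}^2$ are distinct terms of (3). So
$$\sum_j|x_{a_j}|^2\le\frac2\sigma\Big(d\sum_jy_j^2+E\Big).$$
The edges $a_ia_j$ that wrap around modulo $T$ were not used. They serve only to make the degrees equal.

**Step 7 (conclusion for $n=n_0$).** Combine Steps 4, 5 and 6:
$$|x|^2\le C_dE\quad(x\in S),\qquad C_d=\frac2c+\frac2\sigma\Big(\frac{4d^2}c+d+1\Big). \tag{5}$$
The constant depends only on $d$. By Courant–Fischer, $\lambda_{D+1}(L_0)\ge1/C_d$. So $a_d(G)\ge1/C_d$ for $2d$-regular graphs on $n_0=(d+1)\nu h$ vertices, for all $h\ge3$. Given Proposition 1, this already refutes the conjecture for every $d\ge2$.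

## Reaching every large $n$

Put $R=(d+1)\nu$. Given $n$ large, write $n=n_0+r$ with $n_0=Rh$ and $0\le r<R$, and let $G$ be the graph above on $n_0$ vertices. We insert $r$ more vertices, each on $d$ bars $a_jb$ whose directions are $g_1,\dots,g_d$.

**Step 8 (choosing the bars).** We choose, for $l=1,\dots,r$ and $m=1,\dots,d$, indices $j(l,m)\le T$ with $g_{j(l,m)}=g_m$ and endpoints $b(l,m)\in e_{j(l,m)}$, such that all $j(l,m)$ are distinct and all $b(l,m)$ are distinct. This can be done greedily. By periodicity, $g_j=g_m$ for at least $\lfloor dN/(24d)\rfloor=\lfloor N/24\rfloor$ indices $j\le dN$. At any stage exclude the indices already used, at most $Rd$ of them, and the indices $j$ for which $e_j$ contains a vertex already used; there are at most $Rd$ used vertices, each on $2d$ edges. So at most $Rd+2d\cdot Rd$ indices are excluded, and a choice remains as soon as $\lfloor N/24\rfloor>Rd+2d^2R$. This holds for $n$ large, as does $h\ge3$.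

**Step 9 (the graph $G'$).** Delete from $G$ the edges $a_{j(l,m)}b(l,m)$, add new vertices $w_1,\dots,w_r$, and join $w_l$ to $a_{j(l,m)}$ and $b(l,m)$ for $m=1,\dots,d$. Old vertices keep their degree, and $w_l$ has $2d$ distinct neighbors. So $G'$ is simple and $2d$-regular on $n$ vertices.

**Step 10 (positions).** We want the two bars that replace $a_{j(l,m)}b(l,m)$ to have direction $\pm g_m$ as well. Put
$$p_s'(a_j)=s^jg_j,\quad p_s'(w_l)=0,\quad p'_s(b(l,m))=s^{T+1}g_m,\quad p_s'(b)=0\text{ for the other }b\in B .$$
The edge $w_la_{j(l,m)}$ has direction $\pm g_{j(l,m)}=\pm g_m$, and $w_lb(l,m)$ has direction $\pm g_m$. A remaining edge $a_ib$ has the direction of $s^ig_i$, or of $s^i(g_i-s^{T+1-i}g_m)$ for some $m$ if $b$ has been moved. Since $i\le T$, this is nonzero and its direction tends to $g_i$, up to sign. The edges $a_ia_j$ are as before. So $L(G',p_s')$ converges to the matrix of a form $\mathcal E_0'$, which arises from $\mathcal E_0$ when each term $((x_b-x_{a_j})\cdot g_j)^2$ with $b=b(l,m)$, $j=j(l,m)$ is replaced by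
$$\big((x_{w_l}-x_{a_j})\cdot g_m\big)^2+\big((x_{w_l}-x_b)\cdot g_m\big)^2\ \ge\ \tfrac12\big((x_b-x_{a_j})\cdot g_m\big)^2 .$$
The inequality is $\alpha^2+\beta^2\ge\frac12(\alpha-\beta)^2$. Therefore $\mathcal E_0'(x)\ge\frac12\mathcal E_0(x|_{V(G)})$.

**Step 11 (the bound).** Impose on $x|_{V(G)}$ the $D$ linear conditions that define $S$. By (5), $\big|x|_{V(G)}\big|^2\le2C_d\,\mathcal E_0'(x)$. For the new vertices, $\sum_{m=1}^dg_mg_m^t\succeq\sigma I$ gives
$$\sigma|x_{w_l}|^2\le\sum_{m=1}^d(x_{w_l}\cdot g_m)^2\le2\sum_{m=1}^d\Big[\big((x_{w_l}-x_{b(l,m)})\cdot g_m\big)^2+|x_{b(l,m)}|^2\Big].$$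
Sum over $l$. The $b(l,m)$ are distinct, so $\sigma\sum_l|x_{w_l}|^2\le2\mathcal E_0'(x)+2\sum_b|x_b|^2\le(2+4C_d)\mathcal E_0'(x)$. By Courant–Fischer and continuity of eigenvalues,
$$a_d(G')\ge c_d:=\Big(2C_d+\frac{2+4C_d}\sigma\Big)^{-1}>0 .$$
Given Proposition 1, this proves Theorem A.

## Degrees $k\ge2d$: adding Hamilton cycles

Let $k\ge2d$, let $n$ be large with $kn$ even, let $G$ be the $2d$-regular graph of Theorem A on $n$ vertices, and put $r=k-2d$. Then $rn$ is even. We add an $r$-regular graph taken from the complement of $G$, which is $(n-1-2d)$-regular. Dirac's theorem says that a graph on $n\ge3$ vertices with minimum degree at least $n/2$ has a Hamilton cycle. Remove $\lfloor r/2\rfloor$ Hamilton cycles successively from the complement. If $r$ is odd, then $n$ is even, and we find one further Hamilton cycle and take a perfect matching contained in it. All minimum degrees involved are at least $n-1-2d-r\ge n/2$ for $n$ large. Adding these cycles (and the matching) to $G$ gives a $k$-regular graph $G^+\supseteq G$. By (1), for each $p$ the matrix $L(G^+,p)-L(G,p)$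 is a sum of squares, so positive semidefinite. Hence $a_d(G^+)\ge a_d(G)\ge c_d$. With the rank count of the tests, this proves Theorem B, given Proposition 1.

It remains to build the networks.

## Splitting $\mathbb R^d$: lines fail, planes and one 3-space suffice

Networks can be added over orthogonal subspaces. Suppose $\mathbb R^d=\bigoplus_bW_b$ orthogonally and $H_b$ is a network in $W_b$, all on the same vertex set. Let $H$ be the union of the $H_b$ (disjoint union of edge sets). Directions in $W_b$ see only the component in $W_b$, so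
$$\mathcal E_H(x)=\sum_b\mathcal E_{H_b}(\mathrm{pr}_{W_b}x),\qquad \min_{t}\sum_v|x_v-t|^2=\sum_b\min_{t\in W_b}\sum_v|\mathrm{pr}_{W_b}x_v-t|^2, \tag{6}$$
and the gap of $H$ is at least the minimum of the gaps of the $H_b$. If $H_b$ is $2\dim W_b$-regular, then $H$ is $2d$-regular.

The first thing to try is to split into $d$ lines. A $2$-regular network in $\mathbb R^1$ on $N$ vertices has $\mathcal E_H$ equal to the Laplacian form of a $2$-regular multigraph, a disjoint union of cycles. As in the tests, its best gap is at most $2-2\cos(2\pi/N)$, which tends to $0$. So lines fail, for exactly the reason that the conjecture holds for $d=1$. But every $d\ge2$ is a sum of twos and at most one three. So it suffices to have networks in dimensions $2$ and $3$.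

**Proposition 2.** For $d=2$ and $d=3$ there are a sequence $g^{(d)}$ of unit vectors in $\mathbb R^d$ of period $2(d+1)$, any $d$ consecutive terms being linearly independent, and a constant $c^{(d)}>0$ such that for every even $M\ge6$ there is a $2d$-regular direction network in $\mathbb R^d$ with gap $\ge c^{(d)}$, on $3M$ vertices if $d=2$ and on $24M$ vertices if $d=3$, whose edges can be enumerated so that the $i$-th edge has direction $g^{(d)}_i$.

*Proof of Proposition 1 from Proposition 2.* Write $\mathbb R^d=\bigoplus_bW_b$ orthogonally with all $d_b=\dim W_b$ equal to $2$ if $d$ is even, and exactly one $d_b$ equal to $3$, the others $2$, if $d$ is odd.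

First we match the numbers of vertices. For $d$ even set $\nu=6$ and take $M=2h$ in every block, giving $3\cdot2h=6h$ vertices. For $d$ odd set $\nu=48$; take $M=2h$ in the $3$-dimensional block and $M=16h$ in the others, giving $24\cdot2h=3\cdot16h=48h$ vertices. As $h\ge3$, all these $M$ are even and at least $6$. Identify all vertex sets with one set of $N=\nu h$ elements and let $H$ be the union. It is loopless, $\sum_b2d_b=2d$-regular, and by (6) its gap is at least $\min_bc^{(d_b)}=:c$, which depends only on $d$.

Next we interleave the orders. Assign to each block $b$ a set of $d_b$ residues modulo $d$, these sets partitioning the residues. Fill the positions $j\ge1$ whose residue belongs to block $b$, in order, by the terms of $g^{(d_b)}$ placed in $W_b$. This defines $(g_j)$. A window of $d$ consecutive positions contains every residue once, so it contains exactly $d_b$ consecutive terms of the sequence of each block. These form a basis of $W_b$, so the window is a basis of $\mathbb R^d$. In $24d$ positions block $b$ occupies $24d_b$ of them: this is $48$, divisible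 by the period $6$, if $d_b=2$, and $72$, divisible by the period $8$, if $d_b=3$. So $(g_j)$ has period $24d$. Finally, the first $dN$ positions contain $d_bN=|E(H_b)|$ positions of block $b$, so the enumerations of the $E(H_b)$ combine to an enumeration of $E(H)$ with $q_{e_j}=g_j$. $\square$

## The double-simplex network

From here on, $d$ is the dimension of the block; only $d=2$ and $d=3$ will be used. A $2d$-regular network on $N$ vertices has $dN$ edges for $dN$ unknowns, of which the translations take away only $d$. There is nothing to average over. The construction below instead makes zero energy a law of transport that almost preserves a norm, and the defect in the norm is a sum of squares that can be read off.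

Let $\omega_0,\dots,\omega_d$ and $\eta_0,\dots,\eta_d$ be unit vectors in $\mathbb R^d$ with
$$\omega_i\cdot\omega_j=\eta_i\cdot\eta_j=-\tfrac1d\ (i\ne j),\qquad \omega_i\cdot\eta_i=0\ \text{ for all }i. \tag{7}$$
So we have two regular simplices, and equally labelled vectors are orthogonal. Let $F$ be the matrix with columns $\omega_0,\dots,\omega_d$. Its Gram matrix is $F^tF=\frac{d+1}d\big(I-\frac1{d+1}J\big)$, which is $\frac{d+1}d$ times the projection of rank $d$ onto the orthogonal complement of the all-ones vector $\mathbf 1$. So $|F\mathbf1|^2=\mathbf1^tF^tF\mathbf1=0$, and the $d\times d$ matrix $FF^t$ has the only eigenvalue $\frac{d+1}d$. The same holds for the $\eta_i$. Thus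
$$\sum_i\omega_i=\sum_i\eta_i=0,\qquad \sum_i\omega_i\omega_i^t=\sum_i\eta_i\eta_i^t=\tfrac{d+1}dI. \tag{8}$$
We call the second identity the tight frame identity. Let $Q_i$ be the orthogonal projection onto $\operatorname{span}(\omega_i,\eta_i)$.

Let $X$ be a loopless bipartite $(d+1)$-regular multigraph with parts $U,V$, properly edge-colored by $\{0,\dots,d\}$; by König's theorem, a $k$-regular bipartite multigraph has a proper $k$-edge-coloring. Put $f_i(w)=\omega_i$ for $w\in U$ and $f_i(w)=\eta_i$ for $w\in V$. Each edge of $X$ gives two opposite arcs of its color. For $w\in V(X)$ and a color $i$ let $\mathrm{in}_i(w)$ and $\mathrm{out}_i(w)$ be the arcs of color $i$ into and out of $w$.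

**Definition 4 (the network $H(X)$).** The vertices of $H(X)$ are the arcs of $X$. For each $w\in V(X)$ and each ordered pair $i\ne j$ there is an edge joining $\mathrm{in}_i(w)$ and $\mathrm{out}_j(w)$ with direction $f_j(w)$.

The two arcs joined have different colors, so $H(X)$ is loopless. Each arc has $d$ edges at its head and $d$ at its tail, so $H(X)$ is $2d$-regular. It has $(d+1)|V(X)|$ vertices. For each $w$ and each $j$ there are exactly $d$ edges with direction $f_j(w)$. Since $|U|=|V|=|V(X)|/2$, each of the $2(d+1)$ labelled vectors $\omega_j,\eta_j$ is the direction of exactly $d|V(X)|/2$ edges.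

The smallest example is $d=2$ and $X$ with two vertices $u\in U$, $v\in V$ and three parallel edges of colors $0,1,2$. Let $\rho_i$ be the arc $u\to v$ of color $i$ and $\rho_i'$ the arc $v\to u$. At $v$, the arc $\rho_i=\mathrm{in}_i(v)$ is joined to $\rho_j'=\mathrm{out}_j(v)$ in direction $\eta_j$. At $u$, the arc $\rho'_j=\mathrm{in}_j(u)$ is joined to $\rho_i=\mathrm{out}_i(u)$ in direction $\omega_i$. So each pair $\rho_i,\rho_j'$ with $i\ne j$ is joined by two edges, with directions $\eta_j$ and $\omega_i$: a hexagon with every side doubled. If $\omega_i$ and $\eta_j$ are independent for $i\ne j$ (as they will be for our choice in the plane), zero energy forces $x$ to be equal across each side, hence constant.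

**Lemma 3.** Suppose
$$\mathcal E_X(t):=\sum_{uv\in E(X),\text{ color }i}|Q_i(t_u-t_v)|^2\ \ge\ \gamma\min_s\sum_w|t_w-s|^2\quad\text{for all }t:V(X)\to\mathbb R^d,$$
with $\gamma>0$. Then $H(X)$ has gap $\ge c(\gamma,d)>0$.

Here is the mechanism when the energy is zero. At a vertex $v$ the numbers $z_v(j)=f_j(v)\cdot x_{\mathrm{out}_j(v)}$ are then shared: $f_j(v)\cdot x_{\mathrm{in}_i(v)}=z_v(j)$ for all $i\ne j$. The arc $\rho=\mathrm{in}_i(v)$ comes from $u$, where the number $z_u(i)=f_i(u)\cdot x_\rho$ is recorded. The vector $f_i(u)$ is orthogonal to $f_i(v)$, so it can be expanded in the $f_j(v)$ with $j\ne i$ and coefficients from the tight frame; hence $z_u(i)$ is determined by the $z_v(j)$. This gives $z=Kz$ with a linear map $K$ that loses exactly $\sum_v\bar z_v^2$ in squared norm, where $\bar z_v$ is the normalized sum of the $z_v(j)$. As $z=Kz$, nothing is lost, all $\bar z_v$ vanish, and $z_v(i)=f_i(v)\cdot t_v$ for a vector $t_v$. Then $t$ is forced to satisfy $Q_i(t_u-t_v)=0$ along edges, and the hypothesis makes it constant. The proof is this argument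 with errors.

*Proof of Lemma 3.* Let $x:V(H)\to\mathbb R^d$ and $\varepsilon^2=\mathcal E_H(x)$, $\varepsilon\ge0$.

**Step 1 (recording the data at each vertex of $X$).** Put
$$z_w(j)=f_j(w)\cdot x_{\mathrm{out}_j(w)},\quad \|z\|^2=\sum_{w,j}z_w(j)^2,\quad \varepsilon_{ij}(w)=f_j(w)\cdot(x_{\mathrm{in}_i(w)}-x_{\mathrm{out}_j(w)})\ (i\ne j).$$
The $\varepsilon_{ij}(w)$ are exactly the edge terms of $\mathcal E_H(x)$, so
$$f_j(w)\cdot x_{\mathrm{in}_i(w)}=z_w(j)+\varepsilon_{ij}(w)\quad(j\ne i),\qquad\sum_{w,\,i\ne j}\varepsilon_{ij}(w)^2=\varepsilon^2. \tag{9}$$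

**Step 2 (splitting the data into a vector and a mean).** The $d+1$ numbers $z_w(0),\dots,z_w(d)$ are equivalent to a vector in $\mathbb R^d$ and one more number. Put
$$t_w=\tfrac d{d+1}\sum_jz_w(j)f_j(w),\qquad\bar z_w=\tfrac1{\sqrt{d+1}}\sum_jz_w(j).$$
By (7), $f_i(w)\cdot t_w=\frac d{d+1}\big[z_w(i)-\frac1d\sum_{j\ne i}z_w(j)\big]=\frac d{d+1}\big[\frac{d+1}dz_w(i)-\frac1d\sum_jz_w(j)\big]=z_w(i)-\frac1{d+1}\sum_jz_w(j)$. Hence
$$z_w(i)=f_i(w)\cdot t_w+\tfrac{\bar z_w}{\sqrt{d+1}},\qquad\sum_iz_w(i)^2=\tfrac{d+1}d|t_w|^2+\bar z_w^2. \tag{10}$$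
The second formula follows from the first by squaring and summing over $i$: the cross terms vanish because $\sum_if_i(w)=0$, and $\sum_i(f_i(w)\cdot t_w)^2=\frac{d+1}d|t_w|^2$ by (8).

**Step 3 (normalization).** We remove the translations. Replacing $x$ by $x-s$ with a constant $s$ leaves all $\varepsilon_{ij}(w)$ unchanged, and by (8) it replaces $t_w$ by $t_w-\frac d{d+1}\sum_j(f_j(w)\cdot s)f_j(w)=t_w-s$. So we may assume $\sum_wt_w=0$. It then suffices to bound $\sum_\rho|x_\rho|^2$ by a constant times $\varepsilon^2$.

**Step 4 (transport along an arc).** This is where $\omega_i\perp\eta_i$ is used. Let $\rho$ be an arc $u\to v$ of color $i$, so $\rho=\mathrm{out}_i(u)=\mathrm{in}_i(v)$. Put $C_{ij}=\frac d{d+1}f_i(u)\cdot f_j(v)$. Since $u$ and $v$ are on opposite sides, $C_{ii}=0$ by (7). The tight frame identity gives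
$$f_i(u)=\sum_jC_{ij}f_j(v),\qquad\sum_jC_{ij}^2=\Big(\frac d{d+1}\Big)^2\frac{d+1}d=\frac d{d+1}\le1 .$$
By (9), and because the index $j=i$ does not occur,
$$z_u(i)=f_i(u)\cdot x_\rho=\sum_{j\ne i}C_{ij}\,f_j(v)\cdot x_\rho=\sum_jC_{ij}z_v(j)+\delta_\rho,\qquad\delta_\rho=\sum_{j\ne i}C_{ij}\varepsilon_{ij}(v).$$
Also $\sum_jC_{ij}z_v(j)=f_i(u)\cdot\frac d{d+1}\sum_jz_v(j)f_j(v)=f_i(u)\cdot t_v$. So
$$z_u(i)=f_i(u)\cdot t_v+\delta_\rho,\qquad\delta_\rho^2\le\sum_{j\ne i}\varepsilon_{ij}(v)^2, \tag{11}$$
the last by Cauchy–Schwarz. The arc $\rho$ is determined by its head $v$ and its color $i$, so $\sum_\rho\delta_\rho^2\le\varepsilon^2$.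

**Step 5 (norm balance).** We show that the means $\bar z_v$ are small. Regard $z$ as a function on arcs by $z_{\mathrm{out}_i(u)}=z_u(i)$, and let $(Kz)_\rho=f_i(u)\cdot t_v$ for the arc $\rho=\mathrm{out}_i(u)=\mathrm{in}_i(v)$. For fixed $v$, the $d+1$ arcs into $v$ run through all colors and all start on the side opposite to $v$, so the vectors $f_i(u)$ run through the simplex of that side. By (8) and (10),
$$\sum_{\rho\text{ into }v}(Kz)_\rho^2=\tfrac{d+1}d|t_v|^2=\sum_jz_v(j)^2-\bar z_v^2 .$$
Summing over $v$, $\|Kz\|^2=\|z\|^2-\sum_v\bar z_v^2$. By (11), $z-Kz=\delta$ with $\|\delta\|\le\varepsilon$, so $\|z\|\le\|Kz\|+\varepsilon$. Therefore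
$$\sum_v\bar z_v^2=(\|z\|-\|Kz\|)(\|z\|+\|Kz\|)\le2\varepsilon\|z\|. \tag{12}$$

**Step 6 (comparing $t$ along edges).** Take an edge $uv$ of color $i$ and its arcs $\rho:u\to v$ and $\rho':v\to u$. Equate the expressions for $z_u(i)$ in (10) and (11), and do the same for $\rho'$:
$$f_i(u)\cdot(t_u-t_v)=\delta_\rho-\tfrac{\bar z_u}{\sqrt{d+1}},\qquad f_i(v)\cdot(t_v-t_u)=\delta_{\rho'}-\tfrac{\bar z_v}{\sqrt{d+1}} .$$
The vectors $f_i(u),f_i(v)$ are $\omega_i,\eta_i$ in some order, an orthonormal basis of the range of $Q_i$. So
$$|Q_i(t_u-t_v)|^2\le2\delta_\rho^2+2\delta_{\rho'}^2+\tfrac2{d+1}(\bar z_u^2+\bar z_v^2).$$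
Sum over all edges. Each $w$ lies on $d+1$ edges, so by (12)
$$\mathcal E_X(t)\le2\varepsilon^2+2\sum_w\bar z_w^2\le2\varepsilon^2+4\varepsilon\|z\| .$$

**Step 7 (closing the inequality for $\|z\|$).** Since $\sum_wt_w=0$, the hypothesis gives $\sum_w|t_w|^2\le\gamma^{-1}(2\varepsilon^2+4\varepsilon\|z\|)$. Sum (10) over $w$ and use (12) and $\frac{d+1}d\le\frac32$ (recall $d\ge2$):
$$\|z\|^2\le\tfrac3\gamma\varepsilon^2+\beta\varepsilon\|z\|,\qquad\beta:=\tfrac6\gamma+2 .$$
We claim $\|z\|\le(\beta+1)\varepsilon$. If $\varepsilon=0$, the display gives $z=0$. If $\varepsilon>0$ and $\|z\|>(\beta+1)\varepsilon$, then $\|z\|^2>\beta\varepsilon\|z\|+\varepsilon\|z\|\ge\beta\varepsilon\|z\|+(\beta+1)\varepsilon^2$, which contradicts the display since $\beta+1\ge3/\gamma$.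

**Step 8 (recovering $x$).** Each $x_\rho$ is determined by $d$ inner products. For $\rho=\mathrm{in}_i(v)$ we have $\sum_{j\ne i}f_j(v)f_j(v)^t=\frac{d+1}dI-f_i(v)f_i(v)^t\succeq\frac1dI$. So by (9)
$$|x_\rho|^2\le d\sum_{j\ne i}\big(z_v(j)+\varepsilon_{ij}(v)\big)^2\le2d\sum_{j\ne i}\big(z_v(j)^2+\varepsilon_{ij}(v)^2\big).$$
Summing over all arcs, each $z_v(j)^2$ occurs for the $d$ colors $i\ne j$, so
$$\sum_\rho|x_\rho|^2\le2d^2\|z\|^2+2d\varepsilon^2\le\big(2d^2(\beta+1)^2+2d\big)\,\mathcal E_H(x).$$
Hence $H(X)$ has gap $\ge c(\gamma,d)=(2d^2(\beta+1)^2+2d)^{-1}$. $\square$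

Lemma 3 trades a tight problem for a comfortable one. The network $H(X)$ has only $d$ edges per vertex, while $\mathcal E_X$ lives on a $(d+1)$-regular graph and each of its edges controls a two-dimensional projection.

## Cubic bipartite expanders of every even size

**Lemma 4.** There is $\lambda_*>0$ such that for every even $M\ge6$ there is a loopless bipartite $3$-regular multigraph $Y$ on $M$ vertices with $\sum_{ww'\in E(Y)}|f_w-f_{w'}|^2\ge\lambda_*\min_t\sum_w|f_w-t|^2$ for all vector-valued $f$.

*Proof.*

**Step 1 (sizes $6\cdot2^j$).** We double repeatedly. A signing $A_s$ of an adjacency matrix $A$ changes the sign of the entries of some edges. Marcus, Spielman and Srivastava (*Interlacing families I*, Ann. of Math. 182 (2015)) prove that the adjacency matrix of every $k$-regular graph has a signing all of whose eigenvalues are at most $2\sqrt{k-1}$. The associated $2$-lift replaces each vertex $u$ by $u',u''$, each positive edge $uv$ by $u'v',u''v''$, and each negative edge by $u'v'',u''v'$. It is again simple and $k$-regular, and bipartite if the graph was.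 On functions that are symmetric on the fibers $\{u',u''\}$ its adjacency matrix acts as $A$, on antisymmetric functions as $A_s$; so its spectrum is the union of the two spectra. Start from $K_{3,3}$, with eigenvalues $3,0,0,0,0,-3$, and iterate. We get bipartite cubic graphs $Y_j$ on $6\cdot2^j$ vertices whose adjacency eigenvalues other than one copy of $3$ are at most $2\sqrt2$. The Laplacian is $3I-A$, so its gap is at least $\lambda:=3-2\sqrt2$. Applied to each coordinate, this gives the inequality for vector-valued $f$, with $\lambda$ in place of $\lambda_*$.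

**Step 2 (all even sizes).** We insert pairs of vertices. Let $M$ be even with $6\cdot2^j\le M<12\cdot2^j$ and put $m=(M-6\cdot2^j)/2<3\cdot2^j$. As $2m\le9\cdot2^j=|E(Y_j)|$, we can choose $2m$ distinct edges of $Y_j$ and group them into $m$ pairs. For each pair $u_1v_1,u_2v_2$, with $u_1,u_2$ in one part, delete both edges, add new vertices $u^*,v^*$ and the edges $u_1v^*,\ u_2v^*,\ v^*u^*,\ u^*v_1,\ u^*v_2$. Then $u^*$ and $v^*$ have degree $3$ and all other degrees are unchanged. The result is bipartite ($u^*$ joins the part of the $u$'s, $v^*$ that of the $v$'s) and loopless, on $M$ vertices. If $u_1=u_2$ or $v_1=v_2$ there is a double edge, which is allowed.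

**Step 3 (old vertices).** Let $\mathcal E'$ be the energy of the new multigraph. Replace each deleted edge $u_iv_i$ by the path $u_iv^*u^*v_i$. If the differences of one coordinate of $f$ along the path are $\alpha,\mu,\beta$, then by Cauchy–Schwarz $(\alpha+\mu+\beta)^2\le(1+2+1)(\alpha^2+\frac{\mu^2}2+\beta^2)$. The edge $v^*u^*$ is used by two paths, with weight $\frac12$ each. So $\mathcal E_{Y_j}(f)\le4\mathcal E'(f)$, and with $\bar f$ the mean of $f$ over the old vertices,
$$\sum_{\rm old}|f-\bar f|^2\le\tfrac1\lambda\mathcal E_{Y_j}(f)\le\tfrac4\lambda\mathcal E'(f).$$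

**Step 4 (new vertices).** We have $|f_{v^*}-\bar f|^2\le2|f_{v^*}-f_{u_1}|^2+2|f_{u_1}-\bar f|^2$, and similarly for $u^*$ with $v_1$. An old vertex is used at most $3$ times, since it has only $3$ edges of $Y_j$. So $\sum_{\rm new}|f-\bar f|^2\le2\mathcal E'+6\sum_{\rm old}|f-\bar f|^2$. Altogether $\sum|f-\bar f|^2\le2\mathcal E'+7\cdot\frac4\lambda\mathcal E'$, and $\lambda_*=(28/\lambda+2)^{-1}$ works. $\square$

## The plane: two triangles at right angles

Let $d=2$, $\omega_i=(\cos\frac{2\pi i}3,\sin\frac{2\pi i}3)$ for $i=0,1,2$, and let $\eta_i$ be $\omega_i$ rotated by $90^\circ$. Then (7) holds, and $Q_i=I$ because $\omega_i,\eta_i$ span the plane. Let $X_2$ be a multigraph from Lemma 4 on $M$ vertices, properly $3$-edge-colored. Now $\mathcal E_X$ is the plain energy $\sum|t_u-t_v|^2$, so the hypothesis of Lemma 3 holds with $\gamma=\lambda_*$. Thus $H(X_2)$ is a $4$-regular network in $\mathbb R^2$ on $3M$ vertices with gap $\ge c(\lambda_*,2)$, for every even $M\ge6$.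

For the order, let $g^{(2)}$ be the periodic sequence $\omega_0,\omega_1,\omega_2,\eta_0,\eta_1,\eta_2,\omega_0,\dots$ of period $6$. The lines $\mathbb R\omega_i$ have angles $0,120,60$ degrees modulo $180$ and the lines $\mathbb R\eta_i$ have angles $90,30,150$. These six lines are distinct, so any two consecutive terms are independent. The network has $6M$ edges, and each of the six labelled vectors occurs on exactly $M$ of them. So the edges can be enumerated with the $i$-th edge in direction $g_i^{(2)}$, running through $M$ full periods. This proves Proposition 2 for $d=2$.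

## Three-space: eight vectors and six-vertex modules

Let $d=3$. Take all of the following divided by $\sqrt6$:
$$\begin{array}{ll}\omega_0=(\sqrt3,1,\sqrt2)&\eta_0=(-\sqrt3,1,\sqrt2)\\ \omega_1=(1,-\sqrt3,-\sqrt2)&\eta_1=(1,\sqrt3,-\sqrt2)\\ \omega_2=(-1,\sqrt3,-\sqrt2)&\eta_2=(-1,-\sqrt3,-\sqrt2)\\ \omega_3=(-\sqrt3,-1,\sqrt2)&\eta_3=(\sqrt3,-1,\sqrt2)\end{array}$$

**Step 1 (the two simplices).** We verify (7). Before division all squared norms are $3+1+2=6$. The products $6\,\omega_i\cdot\omega_j$ for $ij=01,02,03,12,13,23$ are
$$\sqrt3-\sqrt3-2,\quad-\sqrt3+\sqrt3-2,\quad-3-1+2,\quad-1-3+2,\quad-\sqrt3+\sqrt3-2,\quad\sqrt3-\sqrt3-2,$$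
all equal to $-2$. The reflection $(x,y,z)\mapsto(-x,y,z)$ takes $\omega_0,\omega_1,\omega_2,\omega_3$ to $\eta_0,\eta_2,\eta_1,\eta_3$, so the products $6\,\eta_i\cdot\eta_j$, $i\ne j$, are $-2$ as well. Finally $6\,\omega_i\cdot\eta_i$ equals $-3+1+2$, $1-3+2$, $1-3+2$, $-3+1+2$ for $i=0,1,2,3$, all zero.

**Step 2 (kernels of the $Q_i$).** Now $Q_i$ has rank $2$, with $\ker Q_i=\mathbb Rk_i$, where
$$k_0=(0,\sqrt2,-1),\quad k_1=(\sqrt2,0,1),\quad k_2=(\sqrt2,0,-1),\quad k_3=(0,\sqrt2,1);$$
one checks directly that $k_i$ is orthogonal to $\omega_i$ and $\eta_i$ (for instance $k_1\cdot\omega_1$ and $k_1\cdot\eta_1$ are $(\sqrt2-\sqrt2)/\sqrt6$). We have $|k_i|^2=3$, and the products $k_i\cdot k_j$ for $01,02,03,12,13,23$ are $-1,1,1,1,1,-1$. So for $i\ne j$ the matrix $Q_i+Q_j=2I-\frac13(k_ik_i^t+k_jk_j^t)$ has least eigenvalue $2-(1+\frac13)=\frac23$, because the nonzero eigenvalues of $\frac13(k_ik_i^t+k_jk_j^t)$ are those of its Gram matrix, $1\pm\frac13$. That is,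
$$Q_i+Q_j\succeq\kappa_2I\quad(i\ne j),\qquad\kappa_2=\tfrac23 . \tag{13}$$
Moreover $\det(k_1,k_2,k_3)=\sqrt2\cdot\sqrt2+1\cdot2=4\ne0$, so $k_1,k_2,k_3$ are independent.

An edge of color $i$ in $X$ compares $t_u$ and $t_v$ only modulo $k_i$. So it is not enough that $X$ be connected. Take two copies of $K_{3,3}$, each properly colored by $1,2,3$, and join them by edges of color $0$, each vertex on one side of the first copy to a vertex on the other side of the second. The result is connected, bipartite, $4$-regular and properly colored, but $t=k_0$ on the first copy and $t=0$ on the second gives $\mathcal E_X(t)=0$. What (13) says is that *two* colors together control the full difference. We arrange that two colors are always available.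

**Step 3 (the module).** We build a small piece whose energy vanishes only for constants. Take vertices $u_1,u_2,u_3$ (side $U$) and $v_1,v_2,v_3$ (side $V$) with these colored edges: $u_1v_1$ with colors $0$ and $1$; $u_2v_2$ with colors $0$ and $2$; $u_3v_3$ with colors $0$ and $3$; $u_1v_2$ of color $3$; $u_3v_1$ of color $2$; $u_2v_3$ of color $1$. The coloring is proper, and each vertex misses exactly one color:

| vertex | $u_1$ | $u_2$ | $u_3$ | $v_1$ | $v_2$ | $v_3$ |
|---|---|---|---|---|---|---|
| missing color | 2 | 3 | 1 | 3 | 1 | 2 |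

So for $c\in\{1,2,3\}$ there are unique vertices $u^{(c)}$ and $v^{(c)}$ missing $c$. Suppose the module energy $\sum|Q_i(t_u-t_v)|^2$ vanishes. The double edges give $t_{u_k}=t_{v_k}=:s_k$, since $Q_0+Q_k\succ0$. The single edges give $s_1-s_2\in\mathbb Rk_3$, $s_3-s_1\in\mathbb Rk_2$, $s_2-s_3\in\mathbb Rk_1$. These three vectors sum to $0$, and $k_1,k_2,k_3$ are independent, so all three vanish and $s_1=s_2=s_3$. Thus the module energy is one fixed positive semidefinite form on $(\mathbb R^3)^6$ whose kernel is exactly the space of constants. With $\kappa_1>0$ its least nonzero eigenvalue and $\tau$ the mean of the six values, the module energy is at least $\kappa_1\sum_x|t_x-\tau|^2$.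

**Step 4 (the graph $X_3$).** We connect modules along a cubic expander, with two edges of different colors for each edge of the expander. Take $Y$ from Lemma 4 on $M$ vertices, with parts $P,P'$, properly edge-colored by $\{1,2,3\}$, colors being read cyclically modulo $3$. Put a module at each vertex of $Y$. For each edge $\alpha\beta$ of $Y$ of color $c$, with $\alpha\in P$ and $\beta\in P'$, add the edge $u_\alpha^{(c)}v_\beta^{(c)}$ of color $c$ and the edge $v_\alpha^{(c+1)}u_\beta^{(c+1)}$ of color $c+1$. Each vertex of $Y$ has exactly one edge of each color, so every module vertex receives exactly its missing color, once. Every edge joins a $u$ to a $v$. So $X_3$ is loopless, bipartite, $4$-regular and properly $4$-colored, on $6M$ vertices.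

**Step 5 (the hypothesis of Lemma 3).** Let $t:V(X_3)\to\mathbb R^3$, let $\tau_w$ be the mean over the module at $w\in V(Y)$, and let $w(x)$ be the module of $x$. For an edge $\alpha\beta$ of $Y$ of color $c$, (13) gives
$$\kappa_2|\tau_\alpha-\tau_\beta|^2\le|Q_c(\tau_\alpha-\tau_\beta)|^2+|Q_{c+1}(\tau_\alpha-\tau_\beta)|^2 .$$
Let $x,y$ be the endpoints, in the modules of $\alpha$ and $\beta$, of the connecting edge of color $i\in\{c,c+1\}$. Writing $\tau_\alpha-\tau_\beta=(\tau_\alpha-t_x)+(t_x-t_y)+(t_y-\tau_\beta)$, we get
$$|Q_i(\tau_\alpha-\tau_\beta)|^2\le3\big(|t_x-\tau_\alpha|^2+|Q_i(t_x-t_y)|^2+|t_y-\tau_\beta|^2\big).$$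
Each $x$ lies on exactly one connecting edge. Sum over the edges of $Y$, and use Step 3 for the deviations $\sum_x|t_x-\tau_{w(x)}|^2\le\kappa_1^{-1}\mathcal E_{X_3}(t)$:
$$\kappa_2\sum_{\alpha\beta\in E(Y)}|\tau_\alpha-\tau_\beta|^2\le3(1+\kappa_1^{-1})\,\mathcal E_{X_3}(t).$$
With $\bar\tau$ the mean of the $\tau_w$, Lemma 4 gives
$$\sum_x|t_x-\bar\tau|^2=\sum_x|t_x-\tau_{w(x)}|^2+6\sum_w|\tau_w-\bar\tau|^2\le\Big(\kappa_1^{-1}+\frac{18}{\lambda_*\kappa_2}(1+\kappa_1^{-1})\Big)\mathcal E_{X_3}(t).$$
So the hypothesis of Lemma 3 holds with a constant $\gamma>0$ independent of $M$, and $H(X_3)$ is a $6$-regular network in $\mathbb R^3$ on $4\cdot6M=24M$ vertices with gap $\ge c(\gamma,3)$, for every even $M\ge6$.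

**Step 6 (the order of the directions).** Let $g^{(3)}$ be the periodic sequence $\omega_0,\omega_1,\omega_2,\omega_3,\eta_0,\eta_1,\eta_2,\eta_3,\omega_0,\dots$ of period $8$. We check that any three consecutive terms are independent. Three distinct vectors of one simplex have Gram matrix $\frac43(I-\frac14J)$ with eigenvalues $\frac43,\frac43,\frac13$, so they are independent. Four mixed triples remain, and each contains $\{\omega_3,\eta_0\}$ or $\{\eta_3,\omega_0\}$. Now
$$\sqrt6\,(\eta_0-\omega_3)=(0,2,0)=\sqrt6\,(\omega_0-\eta_3).$$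
So the span of a mixed triple contains $(0,1,0)$, and the triple is independent if and only if the $(x,z)$-minor of its remaining vector with $\omega_3$ (respectively $\omega_0$) is nonzero. Up to the factor $\frac16$ the absolute values of these minors are:

* $(\omega_2,\omega_3,\eta_0)$, minor of $\omega_2,\omega_3$: $|(-1)\sqrt2-(-\sqrt2)(-\sqrt3)|=|-\sqrt2-\sqrt6|$;
* $(\omega_3,\eta_0,\eta_1)$, minor of $\omega_3,\eta_1$: $|(-\sqrt3)(-\sqrt2)-\sqrt2\cdot1|=|\sqrt6-\sqrt2|$;
* $(\eta_2,\eta_3,\omega_0)$, minor of $\eta_2,\omega_0$: $|(-1)\sqrt2-(-\sqrt2)\sqrt3|=|\sqrt6-\sqrt2|$;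
* $(\eta_3,\omega_0,\omega_1)$, minor of $\omega_0,\omega_1$: $|\sqrt3(-\sqrt2)-\sqrt2\cdot1|=|-\sqrt6-\sqrt2|$.

All are nonzero. Each of the eight labelled vectors is the direction of exactly $3|V(X_3)|/2=9M$ edges of $H(X_3)$, so the edges can be enumerated with the $i$-th edge in direction $g^{(3)}_i$, through $9M$ full periods. This proves Proposition 2 for $d=3$, hence Proposition 1, and with it Theorems A and B. $\blacksquare$
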